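# Symmetric powers and motivic vanishing cycles

## 1. Symmetric powers, motivic theories over the line, and the Grothendieck group of schemes

Throughout, $\Bbbk$ is an algebraically closed field of characteristic $0$. A scheme is a quasi-projective $\Bbbk$-scheme, $\mathrm{Sch}^{ft}$ is the category of these, and a point is a $\Bbbk$-point. Étale maps are understood to be separated. A scheme étale over a quasi-projective scheme is then again quasi-projective, because separated quasi-finite morphisms are quasi-affine.

**Definition 1.1 (symmetric powers).** $\mathrm{Sym}^nX=X^n/S_n$, with $\mathrm{Sym}^0X$ a point. Its points are written as sums $x_1+\dots+x_n$. For $f:X\to\mathbb A^1$ put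
$$f^{(n)}:\mathrm{Sym}^nX\to\mathbb A^1,\qquad f^{(n)}(x_1+\dots+x_n)=\sum_i f(x_i),$$
and for a morphism $u:X'\to X$ write $u^{(n)}=\mathrm{Sym}^nu$. The natural finite map $\oplus:\mathrm{Sym}^iX\times\mathrm{Sym}^jX\to\mathrm{Sym}^{i+j}X$ adds the sums.

**Example 1.2.** $\mathrm{Sym}^n\mathbb A^1=\mathbb A^n$ via elementary symmetric functions $e_1,\dots,e_n$. As $\mathrm{char}\,\Bbbk=0$, the power sums $p_1,\dots,p_n$ are also coordinates, by Newton's identities. If $f=x^k$ then $f^{(n)}=p_k$. For $n=2$ we get $x\mapsto e_1$, $x^2\mapsto e_1^2-2e_2$ and $x^3\mapsto e_1^3-3e_1e_2=e_1(e_1^2-3e_2)$.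

**Definition 1.3 (motivic ring theories and $\lambda$-ring theories over $\mathbb A^1$).** A motivic ring theory $R$ over $\mathbb A^1$ assigns an abelian group $R(X\xrightarrow{f}\mathbb A^1)$ to each $X$ with a regular function $f$. It has push-forwards $u_!$ and pull-backs $u^*$ along morphisms $u$ over $\mathbb A^1$, and exterior products
$$R(X\xrightarrow{f}\mathbb A^1)\otimes R(X'\xrightarrow{f'}\mathbb A^1)\xrightarrow{\ \boxtimes\ }R(X\times X'\xrightarrow{f\boxplus f'}\mathbb A^1),\qquad (f\boxplus f')(x,x')=f(x)+f'(x').$$
A morphism $\eta$ of such theories is a family of group homomorphisms $\eta_f$ compatible with exterior products, with push-forwards along *proper* maps and with pull-backs along *smooth* maps. A $\lambda$-ring theory has in addition operations $\sigma^n:R(X\xrightarrow{f}\mathbb A^1)\to R(\mathrm{Sym}^nX\xrightarrow{f^{(n)}}\mathbb A^1)$, $n\ge0$, with $\sigma^0=1$, $\sigma^1=\mathrm{id}$ and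
$$\sigma^n(a+b)=\sum_{i+j=n}\oplus_!\big(\sigma^i(a)\boxtimes\sigma^j(b)\big).\tag{1.1}$$

In the two theories below, the group attached to $X\xrightarrow{f}\mathbb A^1$ does not depend on $f$. Only the morphism between them will depend on $f$.

**Definition 1.4 (the source theory $\underline{\mathrm K}_0(\mathrm{Sch}^{ft})$).** Its value is $\mathrm K_0(\mathrm{Sch}^{ft}_X)$, the group generated by classes $[Y\to X]$ with the scissor relations $[Y\to X]=[Z\to X]+[Y\setminus Z\to X]$ for closed $Z\subseteq Y$. Push-forward is composition, pull-back is fibre product, $[Y\to X]\boxtimes[Y'\to X']=[Y\times Y'\to X\times X']$, and $\sigma^n[Y\to X]=[\mathrm{Sym}^nY\to\mathrm{Sym}^nX]$. Write $1_X=[X\xrightarrow{\mathrm{id}}X]$, so that $\sigma^n1_X=1_{\mathrm{Sym}^nX}$, and $\mathbb L=[\mathbb A^1]$.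

**Example 1.5.** Over a point, $[\mathbb G_m]=\mathbb L-1$ and $\sigma^n(\mathbb L)=[\mathbb A^n]=\mathbb L^n$. If $Y$ consists of two points, $\mathrm{Sym}^nY$ consists of $n+1$ points, and (1.1) with $a=b=1$ gives the same number, since $\sigma^i(1)=[\mathrm{Sym}^i(pt)]=1$.

The scissor relation for $Z=Y_{red}$ gives $[Y]=[Y_{red}]$, so schemes may be taken reduced when we compute classes.

## 2. Equivariant and monodromic Grothendieck groups

**Definition 2.1 (the group $\mathrm K^{\hat\mu}$).** Let $\hat\mu=\varprojlim\mu_n$, with transition maps $\mu_{nk}\to\mu_n$, $\zeta\mapsto\zeta^k$. A good $\hat\mu$-action factors through some $\mu_n$ and has orbits contained in affine opens. The group $\mathrm K^{\hat\mu}(\mathrm{Sch}^{ft}_X)$ is generated by $X$-schemes $Y\to X$ with a good $\hat\mu$-action for which $Y\to X$ is invariant. The relations are the scissor relations for invariant closed subschemes and the *vector bundle relation* $[V\to Y\to X]=[Y\times\mathbb A^r\to X]$ (trivial action on $\mathbb A^r$) for a vector bundle $V\to Y$ of rank $r$ with $\hat\mu$-action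 linear over that on $Y$.

**Example 2.2.** Let $\mu_n$ act on $\mathbb G_m$ through a character. Then $[\mathbb G_m]=[\mathbb A^1]-[0]=\mathbb L-1$, whatever the character. The class $[\mu_n]$ denotes $\mu_n$ acting on itself by multiplication. Forgetting the action and taking the Euler characteristic with compact supports respects both relations, so it defines a homomorphism $\mathrm K^{\hat\mu}(\mathrm{Sch}^{ft}_{pt})\to\mathbb Z$ with $[pt]\mapsto1$ and $\mathbb L\mapsto1$. In particular $[pt]\ne0$ and $\mathbb L\neq0$.

**Definition 2.3 (the monodromic group).** $\mathrm K^{mon}(X)$ is generated by classes $[Y\xrightarrow{(u,g)}X\times\mathbb A^1]$, where $Y$ carries a $\mathbb G_m$-action, $u$ is invariant and $g(t\cdot y)=t^ng(y)$ for some $n\ge1$. The relations are: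

- the scissor relations for invariant closed subschemes;
- the vector bundle relation, as above;
- an action is identified with its pull-back along $t\mapsto t^k$;
- $[Z\times\mathbb A^1\xrightarrow{v\times\mathrm{id}}X\times\mathbb A^1]=0$ (scaling action on $\mathbb A^1$) for all $Z\xrightarrow{v}X$.

There is an isomorphism $\mathrm K^{\hat\mu}(\mathrm{Sch}^{ft}_X)\cong\mathrm K^{mon}(X)$ sending a $\mu_n$-equivariant $[Y\xrightarrow{u}X]$ to
$$-\big[Y\times_{\mu_n}\mathbb G_m\to X\times\mathbb A^1,\ [y,t]\mapsto(u(y),t^n)\big],\tag{2.1}$$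
where $[\zeta y,t]=[y,\zeta t]$ and $\mathbb G_m$ acts by $s[y,t]=[y,st]$. In particular $[X\xrightarrow{\mathrm{id}}X]$ corresponds to $[X\times\{0\}]$. We identify the two groups and write $\mathrm K(X)$ for both. This is the value of the target theory $\underline{\mathrm K}^{\hat\mu}(\mathrm{Sch}^{ft})$. In monodromic terms, $u_!$ is composition and the (Denef–Loeser/Looijenga) convolution product is
$$[Y\xrightarrow{(u,g)}X\times\mathbb A^1]\boxtimes[Y'\xrightarrow{(u',g')}X'\times\mathbb A^1]=[Y\times Y'\xrightarrow{(u\times u',\,g\boxplus g')}X\times X'\times\mathbb A^1].$$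
The $\lambda$-operations are given on generators by
$$\sigma^n[Y\xrightarrow{(u,g)}X\times\mathbb A^1]=[\mathrm{Sym}^nY\xrightarrow{(u^{(n)},g^{(n)})}\mathrm{Sym}^nX\times\mathbb A^1]\tag{2.2}$$
with the induced action, and extended by (1.1). It is known that this is well defined.

**Example 2.4.** Take $\mathbb A^1$ with scaling and $g=x^k$. Splitting off the origin, and using $\mu_k\times_{\mu_k}\mathbb G_m\cong\mathbb G_m$, we get
$$[\mathbb A^1\xrightarrow{x^k}\mathbb A^1]=[0]+[\mathbb G_m\xrightarrow{t^k}\mathbb A^1]=[pt]-[\mu_k].\tag{2.3}$$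
If $\mathbb A^1$ has weight $e\ge1$ and $g=\mathrm{id}$, the action is the pull-back of scaling along $t\mapsto t^e$, so the class is $0$.

**Example 2.5.** Let $\mathbb G_m$ act on $\mathbb A^2$ with positive weights $(\alpha,\beta)$ on $(x,y)$. Then
$$[\mathbb A^2\xrightarrow{xy}\mathbb A^1]=\mathbb L.\tag{2.4}$$
Indeed the line $x=0$ contributes $\mathbb L\cdot[0]$, by the vector bundle relation over the origin. On $x\ne0$ use the coordinates $(x,b)$, $b=xy$, of weights $(\alpha,\alpha+\beta)$. This is a line bundle minus its zero section over the line with coordinate $b$, so it contributes $(\mathbb L-1)[\mathbb A^1\xrightarrow{b}\mathbb A^1]=0$.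

## 3. Nearby and vanishing cycles, and the morphism $\phi^{mot}$

**Definition 3.1 (motivic nearby fibre).** Let $Y$ be smooth and $g:Y\to\mathbb A^1$ regular. On connected components where $g$ is constant set $\psi_g=0$. Otherwise choose an embedded resolution $h:Y'\to Y$: here $Y'$ is smooth, $h$ is proper and an isomorphism over $Y\setminus g^{-1}(0)$, and $(gh)^{-1}(0)=\sum_{i\in J}N_iE_i$ is a simple normal crossing (SNC) divisor. For $\emptyset\ne I\subseteq J$ put
$$E_I^\circ=\bigcap_{i\in I}E_i\setminus\bigcup_{j\notin I}E_j,\qquad N_I=\gcd_{i\in I}N_i.$$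
Let $\tilde E_I^\circ\to E_I^\circ$ be the $\mu_{N_I}$-cover given locally, where $gh=w\,v^{N_I}$ with $w$ a unit, by $\{(z,p)\in\mathbb A^1\times E_I^\circ:z^{N_I}=w(p)^{-1}\}$, with $\mu_{N_I}$ acting on $z$. Then
$$\psi_g=\sum_{\emptyset\ne I\subseteq J}(1-\mathbb L)^{|I|-1}[\tilde E_I^\circ\to Y]\in\mathrm K^{\hat\mu}(\mathrm{Sch}^{ft}_Y),$$
and this is independent of choices. Put $\phi_g=[g^{-1}(0)\hookrightarrow Y]-\psi_g$ and $\phi_g^{tot}=\sum_{c\in\Bbbk}\phi_{g-c}$, a finite sum over the critical values of $g$. The sign and the absence of a dimension twist are chosen so that $\phi_0[Y]=[Y]$.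

**Example 3.2.** (a) Let $g$ be a smooth function, i.e. a smooth morphism $Y\to\mathbb A^1$. The identity is an embedded resolution, all $N_i=1$, and the $E_i$ are disjoint. So $\psi_g=[g^{-1}(0)]$ and $\phi_g=0$. The same holds for every $g-c$, so $\phi_g^{tot}=0$.

(b) $Y=\mathbb A^1$, $g=x^k$: there is one divisor, the origin, with $N=k$ and $w=1$. So $\tilde E^\circ=\{z^k=1\}=\mu_k$ and $\phi_g=[0]-[\mu_k]$, supported at $0$.

(c) $Y=\mathbb A^2$, $g=xy$, both $N_i=1$: $\psi_g=[E_1^\circ]+[E_2^\circ]+(1-\mathbb L)[0]$ and $[g^{-1}(0)]=[E_1^\circ]+[E_2^\circ]+[0]$, so $\phi_g=\mathbb L\,[0]$.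

**Definition 3.3 (the morphism $\phi^{mot}$).** Classes $[Y\xrightarrow{u}X]$ with $Y$ smooth and $u$ proper generate $\mathrm K_0(\mathrm{Sch}^{ft}_X)$. It is known that
$$\phi^{mot}_f[Y\xrightarrow{u}X]=u_!\,\phi^{tot}_{f\circ u}$$
gives a well-defined morphism of motivic ring theories over $\mathbb A^1$, $\phi^{mot}:\underline{\mathrm K}_0(\mathrm{Sch}^{ft})\to\underline{\mathrm K}^{\hat\mu}(\mathrm{Sch}^{ft})$. Compatibility with exterior products follows from the motivic Thom–Sebastiani theorem. We write $\phi$ for $\phi^{mot}$.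

**Example 3.4.** On a singular $X$ even $\phi_f(1_X)$ requires resolving. Let $X=\{y^2=x^3\}$ and $f=x$. The normalization $\nu:\mathbb A^1\to X$, $t\mapsto(t^2,t^3)$, is proper, bijective, and an isomorphism off the origin. So $1_X=\nu_!1_{\mathbb A^1}$ and $\phi_f(1_X)=\nu_!\phi_{t^2}=[0]-[\mu_2]$.

## 4. Compatibility of $\phi^{mot}$ with $\sigma^n$: statement, small cases, and the diagonals

Both theories have operations $\sigma^n$. Start with a class on $X$ and a function $f$. One can take the symmetric power first and then vanishing cycles of $f^{(n)}$, or vanishing cycles of $f$ first and then $\sigma^n$. Do the results agree? This is the $\lambda$-conjecture of Ben Davison, Sven Meinhardt, "Donaldson-Thomas theory for categories of homological dimension one with potential", arXiv:1512.08898 (2015). We prove that they do.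

**Theorem A.** For all quasi-projective $X$, all $f:X\to\mathbb A^1$, all $a\in\mathrm K_0(\mathrm{Sch}^{ft}_X)$ and all $n\ge0$,
$$\phi^{mot}_{f^{(n)}}(\sigma^na)=\sigma^n(\phi^{mot}_fa)\quad\text{in }\mathrm K^{\hat\mu}(\mathrm{Sch}^{ft}_{\mathrm{Sym}^nX}).$$

Nothing is inverted or completed. The theorem says that $\phi^{mot}$ is a morphism of $\lambda$-ring theories over $\mathbb A^1$.

**Example 4.1 (powers on the line).** Let $X=\mathbb A^1$, $f=x^k$, $a=1_X$, $\iota:\{0\}\to\mathbb A^1$. By Example 3.2(b) and (2.3), $\phi_f(1)=\iota_![\mathbb A^1\xrightarrow{x^k}\mathbb A^1]$. Since $\sigma^n$ commutes with push-forward (Lemma 6.2(ii) below), (2.2) gives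
$$\sigma^n(\phi_f1)=\iota^{(n)}_!\,[\mathbb A^n\xrightarrow{p_k}\mathbb A^1],$$
where $\mathbb G_m$ acts on the coordinates $p_1,\dots,p_n$ with weights $1,\dots,n$.

If $n\ge k$, then $f^{(n)}=p_k$ is a coordinate function, hence smooth, so $\phi_{f^{(n)}}(1)=0$. On the other side, $\mathbb A^n$ is a bundle of rank $n-1$ over the $p_k$-line, so the class is $\mathbb L^{n-1}[\mathbb A^1\xrightarrow{\mathrm{id}}\mathbb A^1]=0$.

If $k=3$, $n=2$, then $f^{(2)}=xy$ with $x=e_1$, $y=e_1^2-3e_2$, again coordinates on $\mathbb A^2$. By Example 3.2(c), $\phi_{f^{(2)}}(1)=\mathbb L\,[0]$. By (2.4) with weights $(1,2)$, $\sigma^2(\phi_f1)=\iota^{(2)}_!\mathbb L$. The two sides agree and are not zero.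

**Working on $X^n$.** The first attempt is to use the quotient map $q:X^n\to\mathrm{Sym}^nX$, since Thom–Sebastiani already gives $\phi_{f\boxplus\dots\boxplus f}(1_{X^n})=\phi_f(1_X)^{\boxtimes n}$. The morphism $\phi$ commutes with smooth pull-back, and $q$ is étale away from the diagonals. On the diagonals $q$ ramifies and the comparison fails. For $X=\mathbb A^1$, $f=x^2$, $n=2$ we saw $\phi_{f^{(2)}}(1)=0$, so $q^*\phi_{f^{(2)}}(1)=0$. But $x_1^2+x_2^2$ is a product of two linear coordinates, so $\phi_{f\boxplus f}(1_{\mathbb A^2})=\mathbb L[0]\ne0$. Pushing forward along the finite map $q$ does not help either: it computes $\phi_{f^{(2)}}(q_!1_{X^2})$, and $q_!1_{X^2}$ is not $1_{\mathrm{Sym}^2X}$. What survives is the case of sums with *disjoint supports* (Lemma 8.3). The difficulty is collisions. Near $n\cdot y$ one would have to resolve $f^{(n)}$ on the singular space $\mathrm{Sym}^nX$, for every $n$.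

**Pushing forward instead of resolving.** After reducing to a local model $C=S\times\mathbb A^I$ with the function $w_0\prod x_i^{N_i}$, an induction will show that the difference of the two sides on $\mathrm{Sym}^nC$ lives on $\mathrm{Sym}^n(S\times0)$. The projection $\pi:C\to S$ restricts to the identity there. So *the difference equals its own push-forward* to $\mathrm{Sym}^nS$. The push-forward can be computed without an explicit resolution, because $\mathrm{Sym}^nC$ is contracted by a $\mathbb G_m$-action for which the function is homogeneous: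

**Theorem B (integral formula; $Z$ may be singular).** Let $Z$ be a quasi-projective scheme with a $\mathbb G_m$-action that extends to a morphism $\mathbb A^1\times Z\to Z$. Let $h:Z\to\mathbb A^1$ satisfy $h(tz)=t^dh(z)$ with $d\ge1$, and let $\pi:Z\to S$ be an invariant morphism. For every proper equivariant $v:V\to Z$ from a quasi-projective $\mathbb G_m$-scheme,
$$\pi_!\,\phi^{mot}_h[V\xrightarrow{v}Z]=[V\xrightarrow{(\pi v,\,hv)}S\times\mathbb A^1]\in\mathrm K^{mon}(S).$$

For $V=Z=\mathbb A^1$ with scaling, $h=x^k$, $S=pt$, this is (2.3). The right-hand side is a generator of $\mathrm K^{mon}$, and $\sigma^n$ of a generator is a symmetric power by definition. This is why the formula is suited to the problem.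

**Example 4.2 (the contraction hypothesis).** Take $Z=V=\mathbb G_m$, $h=\mathrm{id}$, $S=pt$. The action does not extend to $\mathbb A^1\times Z\to Z$. Here $h$ is smooth, so $\phi_h(1_Z)=0$, while $[\mathbb G_m\to\mathbb A^1]=[\mathbb A^1\to\mathbb A^1]-[0]=-[0]\ne0$ by Example 2.2. So the hypothesis cannot be dropped.

## 5. Bijective morphisms, finite partitions, and torus weights

This section collects the rules by which we compute classes. In the first two lemmas $\mathrm K$ may be either theory.

**Lemma 5.1.** Let $\theta:A\to B$ be an equivariant morphism over $X$ (resp. $X\times\mathbb A^1$) which is bijective on points. Then $[A]=[B]$ in the source theory, in $\mathrm K^{\hat\mu}$, in $\mathrm K^{mon}$.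

*Proof.* Let $A,B$ be reduced and nonempty. The map $\theta$ is quasi-finite, so over a suitable nonempty integral open subset of $B$ it is finite, and flat by generic flatness. The generic fibre is reduced and finite over a field of characteristic $0$, hence étale. So $\theta$ is étale after shrinking. By bijectivity its degree is $1$, so $\theta$ is an isomorphism over a nonempty open subset of $B$. The largest open subset over which $\theta$ is an isomorphism is carried to itself by every group element, so it is invariant. Remove it and its preimage. What remains is again an equivariant bijective morphism, between invariant closed subschemes. Noetherian induction and the scissor relations finish the proof. $\square$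

In particular, classes are additive for finite partitions into invariant locally closed subsets $A_\alpha\subset A$: apply the lemma to $\bigsqcup A_\alpha\to A$.

**Lemma 5.2.** Let $j_\alpha:T_\alpha\to T$ be finitely many morphisms with $\bigsqcup T_\alpha\to T$ bijective on points. Then $b=\sum_\alpha j_{\alpha!}j_\alpha^*b$ for all $b\in\mathrm K(T)$. Moreover $j_\alpha^*j_{\alpha!}=\mathrm{id}$, and $j_\alpha^*j_{\beta!}=0$ for $\alpha\ne\beta$.

*Proof.* We check generators. For $W$ over $T$, the map $\bigsqcup_\alpha W\times_TT_\alpha\to W$ is bijective, so Lemma 5.1 gives the first formula. For $W\to T_\alpha$, the projection $(W\times_TT_\alpha)_{red}\to W$ is bijective because $j_\alpha$ is injective on points. It is compatible with the maps to $T_\alpha$: the map through $W$ and the second projection agree on points (again by injectivity of $j_\alpha$), the source is reduced, and $T_\alpha$ is separated. So Lemma 5.1 gives $j_\alpha^*j_{\alpha!}=\mathrm{id}$. For $W\to T_\beta$ with $\beta\neq\alpha$ the fibre product $W\times_TT_\alpha$ is empty. $\square$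

The next lemma says that over the zero value of $g$ the $\mathbb G_m$-action is invisible. It uses the following textbook theorem.

**(Sum)** (Sumihiro.) A normal $\mathbb G_m$-variety is covered by invariant affine opens.

**Lemma 5.3.** Let $Y$ have a $\mathbb G_m$-action and let $u:Y\to X$ be invariant. In $\mathrm K^{mon}(X)$ the class $[Y\xrightarrow{(u,0)}X\times\mathbb A^1]$ does not change if the action is replaced by the trivial one. It corresponds to $[Y\to X]\in\mathrm K^{\hat\mu}(\mathrm{Sch}^{ft}_X)$ with trivial action.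

*Proof.* By Noetherian induction it suffices to treat some nonempty invariant open subset of $Y$ (reduced). The normal locus is invariant, and the connected group $\mathbb G_m$ preserves irreducible components. So by (Sum) we may take $Y=\mathrm{Spec}\,A$ with $A$ a graded domain. Choose finitely many nonzero homogeneous generators of $A$ and invert them all. Now $A$ is generated by homogeneous units and their inverses, so the weights occurring in $A$ form a group $e\mathbb Z$, $e\ge0$, and every weight is the weight of a unit.

If $e=0$ the action is trivial. Otherwise let $\beta$ be a unit of weight $e$. Then $A=A_0[\beta^{\pm1}]$, i.e. $Y=Y''\times\mathbb G_m$ with trivial action on $Y''=\mathrm{Spec}\,A_0$ and weight $e$ on the second factor. The orbits are the sets $\{y''\}\times\mathbb G_m$. As $Y$ is reduced and $X$ separated, the invariant map $u$ factors through $Y''$. For the given action, the scissor and vector bundle relations give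
$$[Y''\times\mathbb G_m]=[Y''\times\mathbb A^1]-[Y'']=(\mathbb L-1)[Y''],$$
with trivial action on $Y''$, and the same computation applies to the trivial action on $Y$.

For the last assertion, let $Y$ have trivial action. By (2.1) with $n=1$, $[Y\to X]$ corresponds to $-[Y\times\mathbb G_m\xrightarrow{(u,t)}X\times\mathbb A^1]$. This is $[Y\times0]$ because $[Y\times\mathbb A^1\to X\times\mathbb A^1]=0$. $\square$

The last lemma of this section recognizes the covers $\tilde E_I^\circ$ inside monomial equations.

**Lemma 5.4.** Let $G\to S$ be a morphism, $w\in\mathcal O(G)^*$, $M_1,\dots,M_r\ge1$ with gcd $M$, and $b_j\in\mathbb Z$ with $D=\sum M_jb_j\ge1$. Let $\Xi=\{(p,y)\in G\times\mathbb G_m^r:w(p)\prod y_j^{M_j}=1\}$ with $\mu_D$ acting by $y_j\mapsto\zeta^{b_j}y_j$, and $\tilde G=\{(z,p):z^M=w(p)^{-1}\}$ with $\mu_M$ acting on $z$. Then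
$$[\Xi\to S]=(\mathbb L-1)^{r-1}[\tilde G\to S]\quad\text{in }\mathrm K^{\hat\mu}(\mathrm{Sch}^{ft}_S).$$

*Proof.* The action preserves $\Xi$ since $\zeta^{\sum M_jb_j}=\zeta^D=1$. The vector $(M_j/M)_j$ is primitive, so it can be completed to a basis of $\mathbb Z^r$. This gives monomial coordinates $z=\prod y_j^{M_j/M},y_2',\dots,y_r'$ on $\mathbb G_m^r$. In them the equation reads $z^M=w(p)^{-1}$, so $\Xi\cong\tilde G\times\mathbb G_m^{r-1}$. An element $\zeta\in\mu_D$ multiplies $z$ by $\zeta^{\sum b_jM_j/M}=\zeta^{D/M}$, which is the transition map $\mu_D\to\mu_M$, and multiplies the $y_j'$ by characters. Write each factor $\mathbb G_m$ as $\mathbb A^1\setminus0$. By the vector bundle relation each factor contributes $\mathbb L-1$. $\square$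

## 6. Étale maps between symmetric powers, and $\sigma^n$ along partitions

We want to use that $\phi$ commutes with étale pull-back, so we must know where maps between symmetric powers are étale.

**Lemma 6.1.** (i) Let $p:Q\to Y$ be étale. The set $D\subset\mathrm{Sym}^nQ$ of $\sum q_i$ with $p(q_i)\ne p(q_j)$ whenever $q_i\ne q_j$ is open, and $p^{(n)}|_D$ is étale.
(ii) Let $\sum_\alpha n_\alpha=n$. The locus $D'\subset\prod_\alpha\mathrm{Sym}^{n_\alpha}Y$ of tuples with pairwise disjoint supports is open, and $\oplus:\prod_\alpha\mathrm{Sym}^{n_\alpha}Y\to\mathrm{Sym}^nY$ is étale on $D'$.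

*Proof.* *Openness.* In (i) the complement of $D$ is the image under the finite map $Q^n\to\mathrm{Sym}^nQ$ of $\bigcup_{i<j}\{(q_i,q_j)\in(Q\times_YQ)\setminus\Delta_Q\}$. This set is closed: $Q\times_YQ$ is closed in $Q\times Q$ because $Y$ is separated, and $\Delta_Q$ is open in $Q\times_YQ$ because $p$ is unramified. In (ii) the complement is the image under the finite map $\prod_\alpha Y^{n_\alpha}\to\prod_\alpha\mathrm{Sym}^{n_\alpha}Y$ of the closed set where some coordinate of a block $\alpha$ equals some coordinate of a block $\beta\ne\alpha$.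

*Étaleness.* Let a finite group $H$ act on a quasi-projective $W$, and let $w\in W$ have image $\bar w\in W/H$. Taking $H$-invariants commutes with the flat base change to $\hat{\mathcal O}_{W/H,\bar w}$. The base change of $W$ is $\mathrm{Spec}\prod_{w'\in Hw}\hat{\mathcal O}_{W,w'}$, and $H$ permutes the factors transitively. Hence
$$\hat{\mathcal O}_{W/H,\bar w}=(\hat{\mathcal O}_{W,w})^{H_w}.\tag{6.1}$$
In (i), at a tuple $(q_i)$ over a point of $D$, the tuples $(q_i)$ and $(p(q_i))$ have the same stabilizer in $S_n$, and $\hat{\mathcal O}_{Y^n}\cong\hat{\mathcal O}_{Q^n}$ at these points, equivariantly. In (ii), the source is $Y^n/\prod_\alpha S_{n_\alpha}$ and the target $Y^n/S_n$. The $S_n$-stabilizer of a tuple whose blocks have disjoint supports lies in $\prod_\alpha S_{n_\alpha}$, so the two stabilizers agree. In both cases (6.1) shows that the map induces isomorphisms on completed local rings, so it is étale. $\square$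

For instance, let $p:\mathbb G_m\to\mathbb G_m$, $z\mapsto z^2$. The point $1+(-1)\in\mathrm{Sym}^2\mathbb G_m$ is not in $D$. There $p^{(2)}$ induces on completions the inclusion $\Bbbk[[u,v]]^{S_2}\subset\Bbbk[[u,v]]$, which is ramified.

**Lemma 6.2.** In both theories: (i) $\sigma^n(0)=0$ for $n\ge1$. (ii) $\sigma^n(u_!b)=u^{(n)}_!\sigma^n(b)$ for every $u:X'\to X$. (iii) Let $X=\bigsqcup X_\alpha$ be a finite partition into locally closed $j_\alpha:X_\alpha\to X$, and let $\oplus_{\underline n}:\prod_\alpha\mathrm{Sym}^{n_\alpha}X_\alpha\to\mathrm{Sym}^nX$ for $\underline n=(n_\alpha)$ with $\sum n_\alpha=n$. Then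
$$\oplus_{\underline n}^*\sigma^n(b)=\boxtimes_\alpha\sigma^{n_\alpha}(j_\alpha^*b)\qquad(b\in\mathrm K(X)).$$
In particular $j^{(n)*}\sigma^n(b)=\sigma^n(j^*b)$ for a locally closed immersion $j$.

*Proof.* Put $\sigma(a)=\sum_n\sigma^n(a)$ in the commutative graded ring $\prod_n\mathrm K(\mathrm{Sym}^nX)$ with product $\oplus_!(\cdot\boxtimes\cdot)$. Then (1.1) says $\sigma(a+b)=\sigma(a)\sigma(b)$. The constant term of $\sigma(a)$ is $1$, so $\sigma(a)$ is invertible. From $\sigma(0)=\sigma(0)^2$ we get $\sigma(0)=1$, which is (i). Also $\sigma(-a)=\sigma(a)^{-1}$.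

(ii) Since $u^{(n)}\circ\oplus=\oplus\circ(u^{(i)}\times u^{(j)})$, the family $(u^{(n)}_!)_n$ is a ring homomorphism. So $b\mapsto\sigma(u_!b)$ and $b\mapsto(u^{(n)}_!\sigma^n(b))_n$ both turn sums into products and differences into quotients. They agree on generators, where both are the class of $\mathrm{Sym}^nY$ (with its function).

(iii) By Lemma 5.2, $b=\sum_\alpha j_{\alpha!}j_\alpha^*b$. By (1.1) and (ii),
$$\sigma^n(b)=\sum_{\underline n}\oplus_{\underline n!}\boxtimes_\alpha\sigma^{n_\alpha}(j_\alpha^*b).$$
The maps $\oplus_{\underline n}$ together are bijective on points, because a sum of $n$ points of $X$ splits uniquely according to the $X_\alpha$. So Lemma 5.2, applied to the family $(\oplus_{\underline n})$, gives the formula. For the last statement extend $j$ to a finite partition into locally closed subsets and take all the weight on that block. $\square$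

## 7. Resolution, equivariance, and the reduction to SNC fibres

We use resolution in its functorial form.

**(Res)** (Kollár, *Lectures on Resolution of Singularities*, Thms 3.35, 3.36.) Every integral $V$ has a projective birational $r:R(V)\to V$ with $R(V)$ smooth and $r$ an isomorphism over $V_{reg}$. A nonzero ideal on a smooth connected scheme has a principalization by a projective birational morphism that is an isomorphism off the cosupport, the pulled-back ideal being that of an SNC divisor. Both constructions commute with smooth morphisms.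

*Non-integral $V$.* For $V$ reduced with normalization $V^\nu$, let $R(V)$ be the disjoint union of the resolutions of the components of $V^\nu$. Then $R(V)\to V$ is projective and an isomorphism over $V_{reg}$. The preimage of $V_{sing}$ is nowhere dense in $R(V)$, so it has dimension $<\dim V$. Normalization commutes with smooth morphisms, so $R(V')\cong R(V)\times_VV'$ for every smooth $V'\to V$.

*Equivariance.* Let $\mathbb G_m$ act on $V$, with action map $a$ and projection $\mathrm{pr}:\mathbb G_m\times V\to V$. Both are smooth, so functoriality gives isomorphisms $\mathbb G_m\times R(V)\cong R(\mathbb G_m\times V)\cong(\mathbb G_m\times V)\times_{a,V}R(V)$ over $\mathbb G_m\times V$. The second component is a morphism $\tilde a:\mathbb G_m\times R(V)\to R(V)$ lifting $a$. Over the dense open set where $r$ is an isomorphism, $\tilde a$ is the given action. So the action axioms hold on a dense open set, hence everywhere, because $R(V)$ is reduced and separated. The same argument applies to principalizations of an ideal $\mathcal I$ with $a^*\mathcal I=\mathrm{pr}^*\mathcal I$,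 for example $\mathcal I=(g)$ with $g(tx)=t^dg(x)$.

Now we locate the classes for which Theorem A holds. Put
$$\Lambda_f(X)=\{a\in\mathrm K_0(\mathrm{Sch}^{ft}_X):\ \phi_{f^{(n)}}\sigma^na=\sigma^n\phi_fa\ \text{ for all }n\}.$$

**Lemma 7.1.** (i) $\Lambda_f(X)$ is a subgroup. (ii) If $u:X'\to X$ is proper, $u_!\Lambda_{fu}(X')\subset\Lambda_f(X)$. (iii) If $f$ is constant, then $\phi_f[V\to X]=[V\to X]$ with trivial action for all $V\to X$, and $\Lambda_f(X)=\mathrm K_0(\mathrm{Sch}^{ft}_X)$.

*Proof.* (i) $\phi$ commutes with $\boxtimes$, and with $\oplus_!$ because $\oplus$ is finite and is a morphism over $\mathbb A^1$: $f^{(i+j)}\circ\oplus=f^{(i)}\boxplus f^{(j)}$. So the $\phi_{f^{(n)}}$ together form a ring homomorphism $\Phi$ between the graded rings of the proof of Lemma 6.2. Membership $a\in\Lambda_f(X)$ means $\Phi(\sigma(a))=\sigma(\phi_fa)$. Since $\sigma(a-b)=\sigma(a)\sigma(b)^{-1}$, this is stable under differences. It holds for $a=0$.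

(ii) The map $u^{(n)}$ is proper, because $X'^n\to X^n\to\mathrm{Sym}^nX$ is proper and $X'^n\to\mathrm{Sym}^nX'$ is surjective. For $a\in\Lambda_{fu}(X')$, Lemma 6.2(ii) in both theories gives
$$\phi_{f^{(n)}}\sigma^n(u_!a)=u^{(n)}_!\phi_{(fu)^{(n)}}\sigma^na=u^{(n)}_!\sigma^n\phi_{fu}a=\sigma^n(u_!\phi_{fu}a)=\sigma^n\phi_f(u_!a).$$

(iii) Let $f\equiv c$. For $Y$ smooth and $u:Y\to X$ we have $\psi_{fu-c'}=0$ for all $c'$, and the zero set of $fu-c'$ is $Y$ for $c'=c$ and empty otherwise. So $\phi_{fu}^{tot}=[Y\to Y]$. Hence $\phi_f$ agrees on the generators of Definition 3.3 with the homomorphism sending $[V\to X]$ to itself with trivial action, so the two are equal. The same holds for $f^{(n)}\equiv nc$. By Lemma 5.3 this homomorphism sends $[V\to X]$ to $[V\to X\times0]\in\mathrm K^{mon}(X)$. By (2.2) it therefore commutes with $\sigma^n$ on every $[V\to X]$, and (i) gives the claim. $\square$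

**Reduction 7.2.** *Purpose: to assume that all singular fibres are SNC.* The classes $u_!1_Y$ with $Y$ smooth connected and $u$ proper generate. So by Lemma 7.1 it suffices to show $1_Y\in\Lambda_f(Y)$ for $Y$ smooth connected and $f:Y\to\mathbb A^1$ non-constant. Let $\Delta$ be the finite set of critical values, $Y_\Delta=f^{-1}(\Delta)$, and let $h:Y'\to Y$ be a principalization of the ideal $\big(\prod_{c\in\Delta}(f-c)\big)$. As $h$ is an isomorphism off $Y_\Delta$,
$$1_Y=h_!1_{Y'}-[h^{-1}(Y_\Delta)\to Y]+[Y_\Delta\to Y].$$
The last two terms are sums over $c\in\Delta$ of proper push-forwards of classes $1_T$ from schemes $T$ on which the function is constant. By Lemma 7.1(ii),(iii) they lie in $\Lambda_f(Y)$. So it suffices that $1_{Y'}\in\Lambda_{fh}(Y')$. The components of the SNC divisor of $\prod_c(fh-c)$ lie over single values $c$, and $fh$ is smooth over $\mathbb A^1\setminus\Delta$. Replacing $(Y,f)$ by $(Y',fh)$ we may assume: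

> (SNC) $Y$ is smooth; $f$ is smooth over $\mathbb A^1\setminus\Delta$; for $c\in\Delta$, $f^{-1}(c)$ is an SNC divisor $\sum N_iE_i$.

## 8. The statements $\mathcal L_n(Y,f,S)$ on locally closed subsets

An equality in a Grothendieck group cannot simply be checked on an étale cover. It can be checked on a finite partition, by Lemma 5.2. So we formulate the theorem over a locally closed piece, and then find étale maps that admit a section over the piece.

For $Y$ smooth, $f:Y\to\mathbb A^1$, and $j:S\hookrightarrow Y$ locally closed, let $\mathcal L_n(Y,f,S)$ be the statement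
$$j^{(n)*}\phi_{f^{(n)}}(1_{\mathrm{Sym}^nY})=\sigma^n(j^*\phi_f1_Y)\quad\text{in }\mathrm K(\mathrm{Sym}^nS).$$

**Lemma 8.1.** $\mathcal L_0$ and $\mathcal L_1$ hold, and $\mathcal L_n(Y,f,S)\Leftrightarrow\mathcal L_n(Y,f-c,S)$ for $c\in\Bbbk$.

*Proof.* For $n=0$ both sides are $1$, for $n=1$ they are equal. As $\phi^{tot}$ sums over all values, $\phi_{f-c}=\phi_f$. Likewise $\phi_{(f-c)^{(n)}}=\phi_{f^{(n)}}$, because $(f-c)^{(n)}=f^{(n)}-nc$. $\square$

**Lemma 8.2.** If $S'\subset S$ is locally closed, then $\mathcal L_n(Y,f,S)\Rightarrow\mathcal L_n(Y,f,S')$.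

*Proof.* Pull the equality back to $\mathrm{Sym}^nS'$ and use the last statement of Lemma 6.2. $\square$

**Lemma 8.3.** For a finite partition $Y=\bigsqcup Y_\alpha$ into locally closed subsets,
$$\oplus_{\underline n}^*\,\phi_{f^{(n)}}(1_{\mathrm{Sym}^nY})=\boxtimes_\alpha j_\alpha^{(n_\alpha)*}\phi_{f^{(n_\alpha)}}(1_{\mathrm{Sym}^{n_\alpha}Y}),\qquad\oplus_{\underline n}^*\,\sigma^n(\phi_f1_Y)=\boxtimes_\alpha\sigma^{n_\alpha}(j_\alpha^*\phi_f1_Y).\tag{8.1}$$
Hence if $\mathcal L_m(Y,f,Y_\alpha)$ holds for all $\alpha$ and all $m\le n$, then $\phi_{f^{(n)}}\sigma^n1_Y=\sigma^n\phi_f1_Y$.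

*Proof.* The second formula is Lemma 6.2(iii). For the first, let $D'\subset\prod_\alpha\mathrm{Sym}^{n_\alpha}Y$ be the disjoint-support locus, on which $\oplus$ is étale by Lemma 6.1(ii). Smooth pull-back and then multiplicativity, with restriction to the open set $D'$, give
$$(\oplus|_{D'})^*\phi_{f^{(n)}}(1_{\mathrm{Sym}^nY})=\phi(1_{D'})=\big(\boxtimes_\alpha\phi_{f^{(n_\alpha)}}(1_{\mathrm{Sym}^{n_\alpha}Y})\big)|_{D'}.$$
The $Y_\alpha$ are disjoint, so $\prod_\alpha\mathrm{Sym}^{n_\alpha}Y_\alpha\to\prod_\alpha\mathrm{Sym}^{n_\alpha}Y$ factors through $D'$. Pull back along it. For the last assertion, under the hypothesis the right-hand sides in (8.1) agree for every $\underline n$. So $\phi_{f^{(n)}}(1_{\mathrm{Sym}^nY})-\sigma^n(\phi_f1_Y)$ is killed by all $\oplus_{\underline n}^*$, and it is $0$ by Lemma 5.2. $\square$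

**Lemma 8.4.** Let $p:Q\to Y$ be étale and $s:S\to Q$ a morphism with $ps=j$ the inclusion of $S$. Then $s$ is a locally closed immersion and $\mathcal L_n(Y,f,S)\Leftrightarrow\mathcal L_n(Q,fp,s(S))$.

*Proof.* $s$ is a section of the étale separated morphism $p^{-1}(S)\to S$, hence an open and closed immersion into $p^{-1}(S)$. Since $p$ is injective on $s(S)$, the map $s^{(n)}$ factors through the open set $D$ of Lemma 6.1(i), and $j^{(n)}=p^{(n)}s^{(n)}$. Compatibility of $\phi$ with the étale map $p^{(n)}|_D$ and with the open inclusion $D\subset\mathrm{Sym}^nQ$ gives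
$$j^{(n)*}\phi_{f^{(n)}}(1_{\mathrm{Sym}^nY})=s^{(n)*}(p^{(n)}|_D)^*\phi_{f^{(n)}}(1_{\mathrm{Sym}^nY})=s^{(n)*}\phi_{(fp)^{(n)}}(1_{\mathrm{Sym}^nQ}).$$
Likewise $j^*\phi_f1_Y=s^*p^*\phi_f1_Y=s^*\phi_{fp}1_Q$. So the two statements have the same two sides, via $S\cong s(S)$. $\square$

Taking $p$ an open inclusion and $s$ the inclusion of $S$, we see that $\mathcal L_n(Y,f,S)$ depends only on an open neighbourhood of $S$.

## 9. Smooth functions: vanishing on the singular space $\mathrm{Sym}^nY$

If $f$ is smooth then $\phi_f1_Y=0$ (Example 3.2(a)), so Theorem A predicts $\phi_{f^{(n)}}(1_{\mathrm{Sym}^nY})=0$. Since $\mathrm{Sym}^nY$ is singular in general, this needs an argument. The idea is that $f^{(n)}$ is étale-locally a coordinate of a product decomposition, and that functorial resolution preserves this property.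

**Proposition 9.1.** If $Y$ and $f:Y\to\mathbb A^1$ are smooth, then $\phi_{f^{(n)}}(1_{\mathrm{Sym}^nY})=0$ for $n\ge1$. Hence $\mathcal L_n(Y,f,Y)$ holds for all $n$.

*Proof.* Let $\mathcal T$ be the class of pairs $(W,F)$, $W$ reduced quasi-projective, such that every point of $W$ lies in the image of an étale $a:W_1\to W$ for which there is an étale $b:W_1\to Z'\times\mathbb A^1$, $Z'$ reduced, with $Fa=\mathrm{pr}_2b$.

**Step 1: $(\mathrm{Sym}^nY,f^{(n)})\in\mathcal T$.** We construct the product decomposition by a translation. Let $\xi=\sum m_iy_i$ with the $y_i$ distinct. As $f$ is smooth, there are opens $O_i\ni y_i$ with étale $q_i:O_i\to\mathbb A^{d_i}$ whose first coordinate is $f$. Let $W_1\subset\prod\mathrm{Sym}^{m_i}O_i$ be the open set of $(\xi_i)$ with pairwise disjoint supports and with $\xi_i$ in the open set of Lemma 6.1(i) for $q_i$. It contains $(m_iy_i)_i$. By Lemma 6.1(ii), $W_1\to\mathrm{Sym}^nY$ is étale, and its image contains $\xi$. By Lemma 6.1(i), $W_1\to T=\prod\mathrm{Sym}^{m_i}\mathbb A^{d_i}$ is étale. Under these maps $f^{(n)}$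 corresponds to the sum $F$ of all first coordinates. There are $\sum m_i=n$ of them, so translating all first coordinates by $s/n$ defines a $\mathbb G_a$-action on $T$ with $F(s\cdot x)=F(x)+s$. Therefore $x\mapsto((-F(x))\cdot x,F(x))$ is an isomorphism $T\cong F^{-1}(0)\times\mathbb A^1$ under which $F=\mathrm{pr}_2$. As $T$ is reduced, so is $Z'=F^{-1}(0)$.

**Step 2: $(W,F)\in\mathcal T$ implies $\phi_F(1_W)=0$.** This is where functoriality of resolution enters. We use induction on $\dim W$, the empty case being trivial. Let $r:R=R(W)\to W$ be the functorial resolution. Applying functoriality to $a$ and to the smooth map $W_1\to Z'\times\mathbb A^1\to Z'$,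
$$R\times_WW_1\cong R(W_1)\cong(R(Z')\times\mathbb A^1)\times_{Z'\times\mathbb A^1}W_1 .$$
So $R\times_WW_1$ is étale over $R(Z')\times\mathbb A^1$, with function the pull-back of $\mathrm{pr}_2$, hence smooth. These schemes are étale over $R$ and cover it, so $Fr$ is a smooth morphism and $\phi_{Fr}(1_R)=0$.

Regularity is étale-local, so $a^{-1}(W_{sing})=b^{-1}(Z'_{sing}\times\mathbb A^1)$. Hence $W_{sing}$ with its reduced structure, with the function $F$, is in $\mathcal T$. Similarly $r^{-1}(W_{sing})\times_WW_1$ is the pull-back of $(\text{preimage of }Z'_{sing}\text{ in }R(Z'))\times\mathbb A^1$, so $r^{-1}(W_{sing})$ with its reduced structure is in $\mathcal T$. Both have dimension smaller than $\dim W$. Since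
$$1_W=r_!1_R-[r^{-1}(W_{sing})\to W]+[W_{sing}\to W]$$
with all maps proper, $\phi_F(1_W)$ is a combination of push-forwards of $\phi_{Fr}(1_R)=0$ and of two classes that vanish by induction.

Steps 1 and 2 give the first assertion. For the second, both sides of $\mathcal L_n(Y,f,Y)$ vanish for $n\ge1$, because $\phi_f1_Y=0$ and $\sigma^n(0)=0$. For $n=0$ use Lemma 8.1. $\square$

## 10. The integral formula for contracting actions

We prove Theorem B. Write $u=\pi v$ and $g=hv$, so that on $V$ we have $g(tx)=t^dg(x)$ and $u$ is invariant.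

**Step 1: the case $g=0$.** Since $v$ is proper, $\phi_h[V\to Z]=v_!\phi_0(1_V)=[V\to Z]$ with trivial action, by Lemma 7.1(iii). So the left side of Theorem B is $[V\to S]$ with trivial action. By Lemma 5.3 this is $[V\xrightarrow{(u,0)}S\times\mathbb A^1]$, the right side.

**Step 2: reduction to a smooth $V$ with SNC zero fibre.** Both sides are additive in $V$ for invariant closed subschemes. We use induction on $\dim V$, $V$ reduced. Let $r:R_0\to V$ be the equivariant resolution of Section 7. Then
$$[V]=[R_0]-[r^{-1}(V_{sing})]+[V_{sing}]$$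
over $Z$ in the source theory, and equivariantly over $S\times\mathbb A^1$. All terms are proper over $Z$, and the last two have smaller dimension. So it suffices to treat $R_0$, one component at a time. Components with $g\equiv0$ are covered by Step 1. On each other component $R_0'$ take an equivariant principalization $R'\to R_0'$ of $(g)$. Then $[R_0']=[R']-[R'\cap g^{-1}(0)]+[R_0'\cap g^{-1}(0)]$, writing $g$ also for its pull-back to $R'$, and the last two terms are covered by Step 1. So we may assume that $V=R$ is smooth connected, $g\not\equiv0$, and $g^{-1}(0)=\sum_{i\in J}N_iE_i$ is SNC.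

The $E_i$ are $\mathbb G_m$-stable, since $\mathbb G_m$ is connected. The function $g$ is non-constant, as it is nonzero and homogeneous of degree $d\geq1$. The derivation $\xi$ of the action satisfies $\xi(g)=d\cdot g$, so $g$ is smooth off $g^{-1}(0)$. Hence $\phi_g^{tot}=[g^{-1}(0)\hookrightarrow R]-\psi_g$, and $\psi_g$ is computed on $R$ itself.

**Step 3: translation into an identity of $\hat\mu$-classes.** The left side of Theorem B is now $[g^{-1}(0)\to S]-u_!\psi_g$. For the right side, let $\mu_d\subset\mathbb G_m$ act on $g^{-1}(1)$. The map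
$$g^{-1}(1)\times_{\mu_d}\mathbb G_m\to R\setminus g^{-1}(0),\qquad[y,t]\mapsto t\cdot y,$$
is well defined and equivariant. It is compatible with the maps to $S\times\mathbb A^1$, since $u(ty)=u(y)$ and $g(ty)=t^d$. It is bijective on points: given $x$ with $g(x)\ne0$, we have $x=ty$ with $g(y)=1$ iff $t^d=g(x)$ and $y=t^{-1}x$, and the solutions form one $\mu_d$-orbit. By Lemmas 5.1 and 5.3 and (2.1), the right side corresponds to $[g^{-1}(0)\to S]-[g^{-1}(1)\to S]$. So Theorem B is equivalent to
$$\sum_{\emptyset\ne K\subset J}(1-\mathbb L)^{|K|-1}[\tilde E_K^\circ\to S]=[g^{-1}(1)\to S]\quad\text{in }\mathrm K^{\hat\mu}(\mathrm{Sch}^{ft}_S).\tag{10.1}$$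

**Step 4: limits.** This is the only place where the contraction hypothesis is used. For $x\in R$ the orbit map $\mathbb G_m\to Z$ of $v(x)$ extends to $\mathbb A^1$. Since $R\to Z$ is proper, the valuative criterion extends the orbit map of $x$ to $\mathbb A^1\to R$. So $\lim x:=\lim_{t\to0}tx\in R$ exists. It is a fixed point. Since $u$ is constant on orbits, $u(x)=u(\lim x)$. On $R^0:=R^{\mathbb G_m}$ we have $g=0$, because $g(p)=g(tp)=t^dg(p)$.

**Step 5: adapted charts at fixed points.** We look for homogeneous coordinates in which $g$ is a monomial times a unit. A function $k$ has weight $a$ if $k(tx)=t^ak(x)$. Let $p_0\in R^0$, so $p_0\in E_I^\circ$ with $I\ne\emptyset$. By (Sum) $p_0$ has an invariant affine neighbourhood. If $B\not\ni p_0$ is closed and invariant in it, the ideal of $B$ is graded, so some homogeneous $b$ in it has $b(p_0)\ne0$. As $p_0$ is fixed, $b$ has weight $0$, and we may shrink to the invariant affine set $\{b\ne0\}$, which misses $B$. Using this repeatedly we obtain an invariant affine open $O\ni p_0$ and homogeneous $x_1,\dots,x_m\in\mathcal O(O)$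 vanishing at $p_0$, of weights $a_1,\dots,a_m$, with $I\subset\{1,\dots,m\}$, such that:

- $E_j\cap O=\emptyset$ for $j\notin I$, and $x_i$ generates the ideal of $E_i\cap O$ for $i\in I$. (The ideal is graded and locally principal, so by Nakayama some homogeneous element generates it at $p_0$. The locus where it does not generate is closed and invariant.)
- $q=(x_1,\dots,x_m):O\to\mathbb A^m$ is étale. (The $x_i$, $i\in I$, are independent in $\mathfrak m_{p_0}/\mathfrak m_{p_0}^2$ by SNC. The ideal $\mathfrak m_{p_0}$ is graded, so they can be completed to a basis by homogeneous elements of it. The étale locus is open and invariant.)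
- $g=w\prod_{i\in I}x_i^{N_i}$ with a unit $w$.

Since $\mathcal O(O)$ is a graded domain and $g$, $\prod x_i^{N_i}$ are homogeneous, $w$ is homogeneous, and $w(p_0)\ne0$ forces weight $0$. So
$$\sum_{i\in I}N_ia_i=d,\tag{10.2}$$
and $w(x)=w(\lim x)$ when $\lim x\in O$.

**Step 6: the partition of $R$ by limits.** We cut $R$ into pieces on which the limit stays in one chart. Since $R^0\subset g^{-1}(0)=\bigsqcup_{I\ne\emptyset}E_I^\circ$, quasi-compactness of the sets $R^0\cap E_I^\circ$ gives a finite partition $R^0=\bigsqcup_\beta G_\beta$ into locally closed sets with $G_\beta\subset O_\beta\cap E_{I_\beta}^\circ$ for adapted charts $(O_\beta,I_\beta)$. Put $R_\beta=\{x\in R:\lim x\in G_\beta\}$, so $R=\bigsqcup_\beta R_\beta$ as sets. Fix $\beta$ and drop it from $O,I$ and the coordinates.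

If $\lim x\in O$, then $tx\in O$ for some $t\neq0$ as $O$ is open, so $x\in O$ as $O$ is invariant. Write $O=\mathrm{Spec}\,A$. The orbit map of $x\in O$ sends a function $k$ of weight $a$ to $t^ak(x)\in\Bbbk[t^{\pm1}]$. It extends to $\mathbb A^1\to O$ iff all functions of negative weight vanish at $x$. So the points of $O$ with limit in $O$ form the closed set $O^+=\mathrm{Spec}\,B$, $B=A/(A_{<0})$, which is graded in degrees $\ge0$. The inclusion $B_0\hookrightarrow B$ gives a morphism $O^+\to\mathrm{Spec}\,B_0$. Here $B_0=B/(B_{>0})=A/(A_{\ne0})$, so $\mathrm{Spec}\,B_0=O^0:=O^{\mathbb G_m}$. On points this morphism is $x\mapsto\lim x$, since $b(tx)=\sum_{a\ge0}t^ab_a(x)\to b_0(x)$. Hence $R_\beta=\lim^{-1}(G_\beta)\subset O^+$ is locally closed in $R$ and invariant, and $\lim:R_\beta\to G_\beta$ is a morphism.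

**Step 7: the product structure of $R_\beta$.** Let $P=\{j:a_j>0\}$. Let $\mathbb G_m$ act trivially on $G_\beta$ and with weights $a_j$ on $\mathbb A^P$.

**Claim.** $\Lambda:R_\beta\to G_\beta\times\mathbb A^P$, $x\mapsto(\lim x,(x_j(x))_{j\in P})$, is an equivariant morphism, bijective on points.

*Proof.* Equivariance is clear, since $\lim(tx)=\lim x$. Let $(p,y)\in G_\beta\times\mathbb A^P$. Let $\gamma:\mathbb A^1\to\mathbb A^m$ have components $\tau^{a_j}y_j$ (if $a_j>0$), $x_j(p)$ (if $a_j=0$), $0$ (if $a_j<0$). It is equivariant. As $p$ is fixed, $x_j(p)=0$ whenever $a_j\ne0$, so $\gamma(0)=q(p)$. Let $\Gamma=\mathbb A^1\times_{\mathbb A^m}O$, formed with $\gamma$ and $q$. It is étale over $\mathbb A^1$ and carries a $\mathbb G_m$-action. Let $\Gamma^\circ$ be the connected component of the fixed point $(0,p)$. It is an irreducible smooth invariant curve, and its image in $\mathbb A^1$ is open and contains $0$, so it contains some $\tau\neq0$. Every point of $\Gamma^\circ$ over some $\tau\ne0$ has an orbit mapping bijectively onto $\mathbb G_m\subset\mathbb A^1$.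 Such orbits are one-dimensional, hence open and dense in the irreducible curve $\Gamma^\circ$. Two of them would meet, so there is exactly one. Therefore $\Gamma^\circ\to\mathbb A^1$ has one point over each $\tau\neq0$. It is étale, birational, quasi-finite and separated, hence an open immersion by Zariski's main theorem. Its image contains $0$ and $\mathbb G_m$, so it is an isomorphism. Its inverse gives an equivariant $\tilde\gamma:\mathbb A^1\to O$ with $\tilde\gamma(0)=p$ and $q\tilde\gamma=\gamma$. The point $x=\tilde\gamma(1)$ satisfies $\tau x=\tilde\gamma(\tau)$, so $\lim x=p$, and $x_j(x)=y_j$ for $j\in P$. So $\Lambda(x)=(p,y)$.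

Conversely, let $\Lambda(x)=(p,y)$. As $x\in O^+$, $x_j(x)=0$ for $a_j<0$. For $a_j=0$ we have $x_j(x)=x_j(\lim x)=x_j(p)$. So $q(\tau x)=\gamma(\tau)$ for $\tau\ne0$, and also for $\tau=0$ in the limit. The map $\tau\mapsto(\tau,\tau x)$, $0\mapsto(0,p)$, is then a section of $\Gamma\to\mathbb A^1$ through $(0,p)$. Its image is connected, so it lies in $\Gamma^\circ\cong\mathbb A^1$, and it is the section above. So $x=\tilde\gamma(1)$ is determined by $(p,y)$. $\square$

**Step 8: the contribution of $R_\beta$ to both sides of (10.1).** On $R_\beta$ and for $i\in I$ we have: $x_i=0$ if $a_i<0$; $x_i(x)=x_i(\lim x)=0$ if $a_i=0$, because $\lim x\in E_I^\circ$; and $x_i$ is a coordinate of $\Lambda$ if $a_i>0$. Put $I_+=I\cap P$ and $I_{\le0}=I\setminus P$. By (10.2), $\sum_IN_ia_i=d>0$, so $I_+\ne\emptyset$. Let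
$$\tilde G=\{(z,p):p\in G_\beta,\ z^{N_I}=w(p)^{-1}\}$$
with $\mu_{N_I}$ acting on $z$. Recall $u(x)=u(\lim x)$ and $w(x)=w(\lim x)$ on $R_\beta$.

*Contribution to $[g^{-1}(1)\to S]$.* It is $0$ if $I_{\le0}\ne\emptyset$, as then $g=0$ on $R_\beta$. Otherwise $I\subset P$. By the Claim, Lemma 5.1, and the vector bundle relation for the coordinates in $P\setminus I$, the contribution is
$$\mathbb L^{|P\setminus I|}\Big[\Big\{(p,y)\in G_\beta\times\mathbb G_m^I:w(p)\prod_{i\in I}y_i^{N_i}=1\Big\}\to S\Big]$$
with $\mu_d$ acting by $y_i\mapsto\zeta^{a_i}y_i$. By Lemma 5.4 (exponents $N_i$, weights $a_i$, $D=d$ by (10.2)) this is $\mathbb L^{|P\setminus I|}(\mathbb L-1)^{|I|-1}[\tilde G\to S]$.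

*Contribution to $[\tilde E_K^\circ\to S]$.* Since $R_\beta\subset O$ meets only the $E_i$ with $i\in I$, and lies in $E_i$ for $i\in I_{\le0}$, the set $E_K^\circ\cap R_\beta$ is empty unless $I_{\le0}\subset K\subset I$. In that case it is $\{x_i=0\ (i\in K),\ x_i\ne0\ (i\in I\setminus K)\}\cap R_\beta$. On $O$ write $g=w_Kv^{N_K}$ with $v=\prod_{i\in K}x_i^{N_i/N_K}$ and $w_K=w\prod_{i\in I\setminus K}x_i^{N_i}$, a unit near $E_K^\circ\cap O$. So $\tilde E_K^\circ$ is given there by $z^{N_K}w_K=1$. By the Claim and Lemma 5.1, the coordinates $y_i$ with $i\in K\cap P$ are $0$, those with $i\in I\setminus K\subset P$ are nonzero, and those in $P\setminus I$ are free. The contribution is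
$$\mathbb L^{|P\setminus I|}\Big[\Big\{(p,y,z)\in G_\beta\times\mathbb G_m^{I\setminus K}\times\mathbb G_m:\ w(p)\,z^{N_K}\prod_{i\in I\setminus K}y_i^{N_i}=1\Big\}\to S\Big],$$
with $\mu_{N_K}$ acting on $z$ only. By Lemma 5.4 (exponents $N_K,(N_i)_{i\in I\setminus K}$ with gcd $N_I$, weights $(1,0,\dots,0)$, $D=N_K$) it equals $\mathbb L^{|P\setminus I|}(\mathbb L-1)^{|I\setminus K|}[\tilde G\to S]$.

**Step 9: comparing the contributions.** Since $(1-\mathbb L)^{|K|-1}(\mathbb L-1)^{|I|-|K|}=(-1)^{|K|-1}(\mathbb L-1)^{|I|-1}$, the contribution of $R_\beta$ to the left side of (10.1) is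
$$\mathbb L^{|P\setminus I|}(\mathbb L-1)^{|I|-1}[\tilde G\to S]\cdot\sum_{\emptyset\ne K,\ I_{\le0}\subset K\subset I}(-1)^{|K|-1}.$$
If $I_{\le0}=\emptyset$ the sum is $1$. If $I_{\le0}\ne\emptyset$, write $K=I_{\le0}\sqcup L$ with $L\subset I_+$ arbitrary. The sum is $\pm\sum_{L\subset I_+}(-1)^{|L|}=0$, because $I_+\ne\emptyset$. In both cases this agrees with the contribution to $[g^{-1}(1)\to S]$. Summing over $\beta$ gives (10.1), and Theorem B is proved. $\blacksquare$

**Example 10.1.** Take $Z=\mathbb A^2$ with scaling, $h=xy$, $S=pt$, $d=2$. For $R=\mathbb A^2$ there is one fixed point, with $I=\{1,2\}$ and weights $(1,1)$. The set $g^{-1}(1)\cong\mathbb G_m$ has class $\mathbb L-1$, and the left side of (10.1) is $2(\mathbb L-1)+(1-\mathbb L)=\mathbb L-1$.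

Now let $R$ be the blow-up of the origin, proper over $Z$. In the chart $x=a$, $y=ab$ we have $g=a^2b$, with weights $1$ and $0$ for $a$ and $b$. The fixed locus is the exceptional curve $E$. Over $G=E\setminus\{2\text{ points}\}$, with coordinate $b\neq0$, we have $I=\{E\}$ and $N_I=2$. There $\tilde G=\{z^2=b^{-1}\}\cong\mathbb G_m$, with $\mu_2$ acting by $\pm1$ on $z$, has class $\mathbb L-1$. This is the contribution of $G$ to each side. At the point $b=0$ of $E$ we have $I=\{E,E_1\}$ with $E_1=\{b=0\}$ of weight $0$, so $I_{\le0}=\{E_1\}$. Nothing contributes to $g^{-1}(1)$. On the left, $K=\{E_1\}$ gives $\mathbb L-1$ and $K=\{E,E_1\}$ gives $1-\mathbb L$, which cancel. The other special point is symmetric. The total is again $\mathbb L-1$ on both sides.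

## 11. The model $S\times\mathbb A^I$ with a monomial function

Here the difference of the two sides of Theorem A is shown to equal its own push-forward, and Theorem B makes the push-forward zero.

**Proposition 11.1.** Let $S$ be smooth, $I\ne\emptyset$ finite, $N_i\ge1$, $w_0\in\mathcal O(S)^*$, $C=S\times\mathbb A^I$, $\hat f=w_0\prod_{i\in I}x_i^{N_i}$. Then $\mathcal L_n(C,\hat f,S\times0)$ holds for all $n$.

*Proof.* We use induction on $|I|$, then on $n$. The cases $n\le1$ are Lemma 8.1.

**Step 1: all strata except the deepest are known.** Partition $C=\bigsqcup_{I'\subset I}S_{I'}$ with $S_{I'}=\{x_i=0\ (i\in I'),\ x_i\ne0\ (i\notin I')\}$, so $S_I=S\times0$.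

- $I'=\emptyset$: $S_\emptyset$ is open, and $\hat f|_{S_\emptyset}$ is smooth because $\sum x_i\partial_i$ maps $\hat f$ to $(\sum N_i)\hat f$, which vanishes nowhere on $S_\emptyset$. By Proposition 9.1 and Lemma 8.4 for the open inclusion $S_\emptyset\subset C$, $\mathcal L_m(C,\hat f,S_\emptyset)$ holds for all $m$.
- $\emptyset\ne I'\subsetneq I$: the open subset $(S\times\mathbb G_m^{I\setminus I'})\times\mathbb A^{I'}$ of $C$ with $\hat f$ is again a model, with unit $w_0\prod_{i\notin I'}x_i^{N_i}$ and zero section $S_{I'}$. By Lemma 8.4 and induction on $|I|$, $\mathcal L_m(C,\hat f,S_{I'})$ holds for all $m$.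
- $I'=I$: $\mathcal L_m(C,\hat f,S_I)$ holds for $m<n$ by induction on $n$.

**Step 2: the difference is its own push-forward.** Let
$$\delta_n=\phi_{\hat f^{(n)}}(1_{\mathrm{Sym}^nC})-\sigma^n(\phi_{\hat f}1_C)\in\mathrm K(\mathrm{Sym}^nC).$$
By Step 1 and (8.1), $\oplus_{\underline n}^*\delta_n=0$ for every $\underline n=(n_{I'})$ with $n_I<n$. Let $\iota:S=S\times0\to C$ and $\pi:C\to S$. The only remaining $\underline n$ has $n_I=n$, and there $\oplus_{\underline n}=\iota^{(n)}$. So Lemma 5.2 gives $\delta_n=\iota^{(n)}_!\iota^{(n)*}\delta_n$. Since $\pi^{(n)}\iota^{(n)}=\mathrm{id}$,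
$$\iota^{(n)*}\delta_n=\pi^{(n)}_!\delta_n.\tag{11.1}$$

**Step 3: the push-forward vanishes.** We check that Theorem B applies. Scaling on $\mathbb A^I$ gives a $\mathbb G_m$-action on $C$ extending to $\mathbb A^1\times C\to C$. Since $(\mathbb A^1\times C^n)/S_n=\mathbb A^1\times\mathrm{Sym}^nC$, the induced action on $\mathrm{Sym}^nC$ also extends to $\mathbb A^1$. The maps $\pi,\pi^{(n)}$ are invariant, and $\hat f,\hat f^{(n)}$ are homogeneous of degree $d=\sum N_i\ge1$. In the following chain, the first equality is Theorem B for $V=Z=\mathrm{Sym}^nC$, the second is (2.2), the third is Theorem B for $V=Z=C$, and the fourth is Lemma 6.2(ii):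
$$\begin{aligned}\pi^{(n)}_!\phi_{\hat f^{(n)}}(1_{\mathrm{Sym}^nC})&=[\mathrm{Sym}^nC\xrightarrow{(\pi^{(n)},\hat f^{(n)})}\mathrm{Sym}^nS\times\mathbb A^1]=\sigma^n[C\xrightarrow{(\pi,\hat f)}S\times\mathbb A^1]\\&=\sigma^n(\pi_!\phi_{\hat f}1_C)=\pi^{(n)}_!\sigma^n(\phi_{\hat f}1_C).\end{aligned}$$
Thus $\pi^{(n)}_!\delta_n=0$, and by (11.1) $\iota^{(n)*}\delta_n=0$. By Lemma 6.2(iii), $\iota^{(n)*}\sigma^n(\phi_{\hat f}1_C)=\sigma^n(\iota^*\phi_{\hat f}1_C)$, so this is $\mathcal L_n(C,\hat f,S\times0)$. $\square$

## 12. Étale normal form along a stratum, and the proof of Theorem A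

It remains to connect $(Y,f)$ with the model by étale maps that have a section over $S$, as Lemma 8.4 requires. This is why the unit $w_0$ stays in the model. To remove it one would take roots of $w_0$, which in general do not exist on $S$. Think of $w_0=s$ on $S=\mathbb G_m$ and square roots. The root taken below is of a unit that equals $1$ along $S$, so it has a section there.

**Lemma 12.1.** Let $Y$ be smooth, $f^{-1}(0)=\sum N_iE_i$ SNC, $p\in E_I^\circ$, $I\ne\emptyset$. There are an affine open neighbourhood $S$ of $p$ in $E_I^\circ$, a unit $w_0\in\mathcal O(S)^*$, and étale maps $Y\xleftarrow{\alpha}Q\xrightarrow{\beta}S\times\mathbb A^I$ with $f\alpha=\hat f\beta$, where $\hat f=w_0\prod_{i\in I}x_i^{N_i}$. There is also $s:S\to Q$ with $\alpha s$ the inclusion and $\beta s$ the zero section.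

*Proof.* **Step 1: coordinates.** Choose an affine open $O\ni p$ meeting only the $E_i$, $i\in I$, with $x_i$ generating the ideal of $E_i\cap O$ and $f=w\prod x_i^{N_i}$, $w$ a unit on $O$. Put $E_I=\bigcap_{i\in I}E_i$. Choose $y=(y_1,\dots,y_e)$ in $\mathcal O(O)$ restricting to étale coordinates at $p$ on $E_I\cap O$. Then $(y,x)$ is étale at $p$, and after shrinking $(y,x):O\to\mathbb A^e\times\mathbb A^I$ is étale. Put $S=E_I\cap O=(y,x)^{-1}(\mathbb A^e\times0)$ and $w_0=w|_S$. The map $y|_S:S\to\mathbb A^e$ is étale, by base change.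

**Step 2: a common étale neighbourhood of $S$.** Let $Q_1=O\times_{\mathbb A^e}S$, formed with $y$ and $y|_S$. It is étale over $O$, as a base change of $y|_S$. It is étale over $S\times\mathbb A^I$ via $(o,s')\mapsto(s',x(o))$, as a base change of $(y,x)$. It contains the diagonal copy of $S$. The two functions differ by the unit $\rho(o,s')=w(o)/w_0(s')$, which is $1$ on the diagonal.

**Step 3: absorbing $\rho$ into one coordinate.** Fix $i_0\in I$ and let $Q_2=\{\zeta^{N_{i_0}}=\rho\}\to Q_1$, which is finite étale. Put $s(x)=(x,x,1)$ for $x\in S$, and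
$$\beta(o,s',\zeta)=\big(s';(x_i(o))_{i\ne i_0},\,\zeta x_{i_0}(o)\big).$$
Then $\hat f\beta=w_0(s')\,\rho\prod x_i(o)^{N_i}=w(o)\prod x_i(o)^{N_i}=f(o)$. Along $s(S)$ we have $x_{i_0}=0$ and $\zeta=1$, so $d(\zeta x_{i_0})=dx_{i_0}$ there. So $\beta$ has along $s(S)$ the same differential as the étale map $Q_2\to Q_1\to S\times\mathbb A^I$. Source and target are smooth, so $\beta$ is étale along $s(S)$. Let $Q$ be the étale locus of $\beta$, and let $\alpha$ be $Q\to O\subset Y$, which is étale. Then $\alpha s$ is the inclusion and $\beta s$ is the zero section. $\square$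

**Proof of Theorem A.** By Reduction 7.2 we may take $a=1_Y$ with (SNC). We exhibit a finite partition of $Y$ into pieces on which all $\mathcal L_n$ hold.

**Step 1: the smooth part.** Let $Y^\flat=f^{-1}(\mathbb A^1\setminus\Delta)$. It is open and $f$ is smooth on it. By Proposition 9.1 and Lemma 8.4 for the open inclusion, $\mathcal L_n(Y,f,Y^\flat)$ holds for all $n$.

**Step 2: the strata of the singular fibres.** For $c\in\Delta$ and a stratum $E_I^\circ$ ($I\ne\emptyset$) of $f^{-1}(c)$, cover $E_I^\circ$ by finitely many opens $S$ as in Lemma 12.1, applied to $f-c$. By Lemma 8.4 for $\alpha$ and for $\beta$,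
$$\mathcal L_n(Y,f-c,S)\Leftrightarrow\mathcal L_n(Q,(f-c)\alpha,s(S))=\mathcal L_n(Q,\hat f\beta,s(S))\Leftrightarrow\mathcal L_n(S\times\mathbb A^I,\hat f,S\times0).$$
The last statement is Proposition 11.1. By Lemma 8.1, $\mathcal L_n(Y,f,S)$ holds for all $n$. Refine the cover to a finite partition of $E_I^\circ$ into locally closed subsets $S'$ of the $S$'s. Then $\mathcal L_n(Y,f,S')$ holds by Lemma 8.2.

**Step 3: assembly.** The sets $S'$ for all $c$ and $I$, together with $Y^\flat$, form a finite partition of $Y$ into locally closed subsets. Lemma 8.3 yields $\phi_{f^{(n)}}(\sigma^n1_Y)=\sigma^n(\phi_f1_Y)$ for all $n$. $\blacksquare$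

So $\phi^{mot}$ is a morphism of $\lambda$-ring theories over $\mathbb A^1$, and the $\lambda$-conjecture holds.

## 13. Non-proper classes, monoids, and inverting $\mathbb L$

Three complements, none of which is used above.

**13.1 (Theorem B for all equivariant classes).** *In Theorem B, properness of $v$ can be dropped: the formula holds for every equivariant morphism $v:V\to Z$ from a quasi-projective $\mathbb G_m$-scheme.*

*Proof.* Both sides are additive in $V$ for invariant scissor relations. By (Sum), applied to normal loci, and Noetherian induction we may take $V$ affine. Embed $V$ equivariantly as a closed subscheme of a finite-dimensional representation $W$, which is an open subset of $\mathbb P(W\oplus\Bbbk)$. The graph of $v$ is closed in $V\times Z$, so it embeds $V$ as a closed subscheme of $W\times Z$. Let $\bar V$ be the closure of $V$ in $\mathbb P(W\oplus\Bbbk)\times Z$. Then $V=\bar V\cap(W\times Z)$ is open in $\bar V$, and $\bar V$ and $\bar V\setminus V$ are proper and equivariant over $Z$. Subtract the two instances of Theorem B. $\square$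

**13.2 (Monoids).** *Let $(X,\oplus,0)$ be a commutative monoid scheme with $\oplus$ finite, and let $f$ be additive: $f\circ\oplus=f\boxplus f$, $f(0)=0$. Let $\oplus^n:\mathrm{Sym}^nX\to X$ be the induced finite maps. With products $\oplus_!(\cdot\boxtimes\cdot)$ and operations $\oplus^n_!\sigma^n$, the map $\phi_f:\mathrm K_0(\mathrm{Sch}^{ft}_X)\to\mathrm K^{\hat\mu}(\mathrm{Sch}^{ft}_X)$ is a ring homomorphism commuting with these operations.*

*Proof.* By additivity $f\circ\oplus^n=f^{(n)}$, so $\oplus$ and $\oplus^n$ are finite morphisms over $\mathbb A^1$ and their push-forwards commute with $\phi$. Hence $\phi_f(\oplus_!(a\boxtimes b))=\oplus_!(\phi_fa\boxtimes\phi_fb)$ by multiplicativity, and $\phi_f(\oplus^n_!\sigma^na)=\oplus^n_!\phi_{f^{(n)}}\sigma^na=\oplus^n_!\sigma^n\phi_fa$ by Theorem A. The unit is the push-forward of $1$ along $0:pt\to X$. It is preserved because $f(0)=0$ and $\phi_0[pt]=[pt]$. $\square$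

**13.3 (Inverting $\mathbb L$).** *In both theories $\sigma^n(\mathbb Lb)=\mathbb L^n\sigma^n(b)$. Hence $\sigma^n(\mathbb L^{-m}b):=\mathbb L^{-mn}\sigma^n(b)$ is well defined on the localizations at $\mathbb L$, and $\phi^{mot}[\mathbb L^{-1}]$ commutes with these operations.*

*Proof.* First let $b$ be the class of a generator $Y$. Stratify $\mathrm{Sym}^nY$ by multiplicity type. The stratum of type $(m_1,\dots,m_r)$ receives a bijective morphism $(y_i)\mapsto\sum m_iy_i$ from the free quotient $F/A$. Here $F\subset Y^r$ is the configuration space of distinct points and $A$ is the group of permutations preserving the $m_i$. The part of $\mathrm{Sym}^n(Y\times\mathbb A^1)$ over this stratum receives a bijective morphism from $(F\times\prod_i\mathrm{Sym}^{m_i}\mathbb A^1)/A$. We have $\mathrm{Sym}^{m_i}\mathbb A^1=\mathbb A^{m_i}$ via elementary symmetric functions, and $A$ acts on $\prod\mathbb A^{m_i}$ by linear permutations. By descent along $F\to F/A$ this is a vector bundle of rank $n$ on $F/A$, equivariant for any action on $Y$. In the target theory the function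 on it is pulled back from $F/A$. In the source theory vector bundles are Zariski-locally trivial; in the target use the vector bundle relation. With Lemma 5.1, summing over the strata, $\sigma^n(\mathbb L[Y])=\mathbb L^n\sigma^n[Y]$. Since $(\mathbb L^n)_n$ acts on $\prod_n\mathrm K(\mathrm{Sym}^nX)$ by a ring endomorphism, multiplicativity of $\sigma$ extends this to all $b$.

For well-definedness, suppose $\mathbb L^{-m}b=\mathbb L^{-m'}b'$, i.e. $\mathbb L^{N+m'}b=\mathbb L^{N+m}b'$ for some $N$. Applying $\sigma^n$ gives $\mathbb L^{n(N+m')}\sigma^n(b)=\mathbb L^{n(N+m)}\sigma^n(b')$, so $\mathbb L^{-mn}\sigma^n(b)=\mathbb L^{-m'n}\sigma^n(b')$. Finally $\phi_f(\mathbb La)=\phi_0[\mathbb A^1\to pt]\boxtimes\phi_f(a)=\mathbb L\,\phi_f(a)$, so $\phi$ extends to the localizations, and Theorem A extends with it. $\square$
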